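# Isomorphism and quasi-isomorphism of $p$-local torsion-free abelian groups

## 1. Two rank-three groups that differ by index $p$

Fix a prime $p$. Since $p\mathbb Z_p$ is uncountable, we can choose $\alpha\in p\mathbb Z_p$ that is not a root of any nonzero polynomial of degree at most $3$ with rational coefficients. Put
$$A=\{a\in\mathbb Q^3:\ a_1+\alpha a_3\in\mathbb Z_p,\ a_2+\alpha^2a_3\in\mathbb Z_p\},$$
$$B=\{a\in\mathbb Q^3:\ p(a_1+\alpha a_3)\in\mathbb Z_p,\ a_2+\alpha^2a_3\in\mathbb Z_p\}.$$
Both contain $\mathbb Z^3$, and both are closed under division by every prime $q\ne p$, because such a $q$ is a unit of $\mathbb Z_p$. Clearly $A\subseteq B$. The map $B\to\mathbb Z_p/p\mathbb Z_p$, $a\mapsto p(a_1+\alpha a_3)$, has kernel $A$ and is onto, since $(1/p,0,0)\in B$ maps to $1$. So $A$ has index exactly $p$ in $B$, and up to finite index the two groups are the same.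

Are they isomorphic? An isomorphism $A\to B$ extends uniquely to some $\varphi\in GL_3(\mathbb Q)$ with $\varphi(A)=B$, because both groups span $\mathbb Q^3$. To study $\varphi$ we look at linear forms. Write $\xi\cdot a=\sum\xi_ia_i$ and
$$L_A=\{\xi\in\mathbb Q_p^3:\ \xi\cdot a\in\mathbb Z_p\text{ for all }a\in A\},\qquad v_1=(1,0,\alpha),\quad v_2=(0,1,\alpha^2).$$

We claim $L_A=\mathbb Z_pv_1+\mathbb Z_pv_2$. The inclusion $\supseteq$ is the definition of $A$. Let $\xi\in L_A$. As $e_1,e_2\in A$, we have $\xi_1,\xi_2\in\mathbb Z_p$, and subtracting $\xi_1v_1+\xi_2v_2$ we may assume $\xi=(0,0,\zeta)$. For every $k$ the group $A$ has an element with $a_3=p^{-k}$: choose rational $a_1\in-\alpha p^{-k}+\mathbb Z_p$ and $a_2\in-\alpha^2p^{-k}+\mathbb Z_p$. So $\zeta p^{-k}\in\mathbb Z_p$ for all $k$, and $\zeta=0$. In the same way, starting from $e_1/p,e_2\in B$, we get $L_B=\mathbb Z_p\,pv_1+\mathbb Z_pv_2$.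

Suppose $\varphi(A)=B$. Since $\xi\cdot\varphi a=\varphi^T\xi\cdot a$, the map $\varphi^T$ carries $L_B$ onto $L_A$. Hence $\varphi^T$ preserves the plane $U=\langle v_1,v_2\rangle$ over $\mathbb Q_p$, and $\varphi$ preserves the orthogonal line $U^\perp=\mathbb Q_pw$ with $w=(\alpha,\alpha^2,-1)$. Say $\varphi w=\lambda w$, with $\varphi=(h_{ij})$. The third row gives $\lambda=h_{33}-h_{31}\alpha-h_{32}\alpha^2$. The first and second rows become
$$h_{11}\alpha+h_{12}\alpha^2-h_{13}=h_{33}\alpha-h_{31}\alpha^2-h_{32}\alpha^3,$$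
$$h_{21}\alpha+h_{22}\alpha^2-h_{23}=h_{33}\alpha^2-h_{31}\alpha^3-h_{32}\alpha^4.$$
By the choice of $\alpha$ the coefficients in the first equation agree: $h_{32}=0$, $h_{12}=-h_{31}$, $h_{11}=h_{33}$, $h_{13}=0$. Now the second equation has degree at most $3$, so $h_{31}=0$, $h_{22}=h_{33}$, $h_{21}=h_{23}=0$, and then $h_{12}=0$. So

$$\text{every }\varphi\in GL_3(\mathbb Q)\text{ preserving }\mathbb Q_pw\text{ is a scalar, and so is every one preserving }U\tag{1}$$

(if $k$ preserves $U$, then $k^{-T}$ preserves $U^\perp$). Thus $\varphi=r\in\mathbb Q^*$ and $r(\mathbb Z_ppv_1+\mathbb Z_pv_2)=\mathbb Z_pv_1+\mathbb Z_pv_2$. Comparing the coefficients of $v_2$ and of $v_1$ shows that $r$ is a $p$-adic unit and that $rp$ is one too, which is absurd. So $A\not\cong B$.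

A third of the story is already visible. What is left of $A$ up to finite index is the plane $U$, while isomorphism also sees a lattice inside the plane. The notes compare the two classification problems "up to isomorphism" and "up to finite index and isomorphism", in possibly different ranks and for possibly different primes.

## 2. The relations $\cong_{n,p}$ and $\sim_{n,p}$, and what is proved

**Definition (the spaces).** A torsion-free abelian group has *rank $n$* iff it is isomorphic to a subgroup of $\mathbb Q^n$ containing $n$ linearly independent elements. $R(\mathbb Q^n)$ is the standard Borel space of all rank-$n$ subgroups $A\le\mathbb Q^n$, a Borel subset of $\mathcal P(\mathbb Q^n)=2^{\mathbb Q^n}$. A torsion-free abelian group is *$p$-local* iff it is $q$-divisible for every prime $q\ne p$. The $p$-local groups in $R(\mathbb Q^n)$ form a standard Borel space.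

So $p$-local subgroups of $\mathbb Q^n$ are exactly the $\mathbb Z_{(p)}$-submodules, where $\mathbb Z_{(p)}=\mathbb Q\cap\mathbb Z_p$. For example $\mathbb Z_{(p)}$ and $\mathbb Q$ are $p$-local of rank $1$, and $\mathbb Z$ is not.

**Definition (the relations).** Let $A,B\le\mathbb Q^n$ have rank $n$. Then $A\cong B$ iff $\varphi(A)=B$ for some $\varphi\in GL_n(\mathbb Q)$. They are *quasi-equal* iff $A\cap B$ has finite index in both, and *quasi-isomorphic*, $A\sim B$, iff $\varphi(A)$ and $B$ are quasi-equal for some $\varphi\in GL_n(\mathbb Q)$. On the space of $p$-local groups of rank $n$ these relations are written $\cong_{n,p}$ and $\sim_{n,p}$.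

The groups of Section 1 are quasi-equal and not isomorphic.

**Definition (Borel reducibility).** For equivalence relations $E,F$ on standard Borel spaces $X,Y$, write $E\le_BF$ iff there is a Borel map $f:X\to Y$ with $x\,E\,y\iff f(x)\,F\,f(y)$ for all $x,y\in X$. Write $E\perp_BF$ iff $E\not\le_BF$ and $F\not\le_BE$.

For example, the relation $x-y\in\mathbb Z$ on $\mathbb R$ reduces to equality on the circle by $x\mapsto e^{2\pi ix}$.

The following is known. (i) If $p\neq q$ are primes and $n\ge3$, then $\cong_{n,p}\perp_B\cong_{n,q}$ and $\sim_{n,p}\perp_B\sim_{n,q}$. (ii) If $n\ge3$, then $\cong_{n,p}$ and $\sim_{n,p}$ are Borel incomparable. Samuel Coskey's paper "Borel reductions of profinite actions of SL(n,Z)", arXiv:0909.0666 (2009), is the source of this conjecture: for $m,n\ge3$ and $p,q$ prime, $\cong_{m,p}\perp_B\sim_{n,q}$. The conjecture is false, and one can say exactly where it fails.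

**Theorem A.** For every prime $p$ and every $m\ge4$: $\ \sim_{3,p}\ \le_B\ \cong_{m,p}$. Hence the conjecture fails (e.g. $m=4$, $n=3$, $p=q$).

**Theorem B.** Let $m,n\ge3$ and $p,q$ be primes. Then $\cong_{m,p}\perp_B\sim_{n,q}$ unless $n=3$, $p=q$ and $m\ge4$. In that exceptional case $\sim_{3,p}\le_B\cong_{m,p}$ and $\cong_{m,p}\not\le_B\sim_{3,p}$.

Theorem A is elementary and is proved in Sections 3–5. Theorem B needs published theorems about $SL_N(\mathbb Z)$, stated in Section 7, and uses known result (ii) for $m=n=3$, $p=q$ only.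

## 3. Finitely generated $\mathbb Z_p$-modules as duals of $p$-local groups

The computation in Section 1 works in general. The pairing $(\xi,a)\mapsto\xi\cdot a+\mathbb Z_p$ identifies $\mathbb Q_p^n$ with its Pontryagin dual. For a $\mathbb Z_p$-submodule $M\le\mathbb Q_p^n$ put $M^\circ=\{\xi:\xi\cdot M\subseteq\mathbb Z_p\}$. This is the annihilator of $M$, so $M^{\circ\circ}=\overline M$. For a $p$-local $A\le\mathbb Q^n$ of rank $n$ let
$$L_A=\{\xi\in\mathbb Q_p^n:\xi\cdot a\in\mathbb Z_p\ \forall a\in A\},\qquad C_A=\mathbb Q_pL_A.$$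
In Section 1, $C_A=C_B=U$.

A *lattice* in a finite-dimensional $\mathbb Q_p$-space is a finitely generated $\mathbb Z_p$-submodule spanning it. Given two lattices $L_0,L$ in the same space, $p^cL_0\subseteq L\subseteq p^{-c}L_0$ for some $c$, and $p^{-c}L_0/p^cL_0$ is finite. So such a space has only countably many lattices. Finally, $\mathrm{Gr}(\mathbb Q_p^n)=\bigsqcup_k\mathrm{Gr}_k(\mathbb Q_p^n)$ is the compact space of subspaces, and each clopen piece $\mathrm{Gr}_k(\mathbb Q_p^n)$ is a homogeneous space of $GL_n(\mathbb Z_p)$.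

**Lemma 1.**
(a) $A\mapsto L_A$ is a bijection from the $p$-local groups of rank $n$ in $\mathbb Q^n$ onto the finitely generated $\mathbb Z_p$-submodules of $\mathbb Q_p^n$, with inverse $L\mapsto A(L):=\{a\in\mathbb Q^n:L\cdot a\subseteq\mathbb Z_p\}$.
(b) $L_{\varphi A}=\varphi^{-T}L_A$ for $\varphi\in GL_n(\mathbb Q)$. So $A\cong B$ iff $L_B\in GL_n(\mathbb Q)L_A$.
(c) $A,B$ are quasi-equal iff $C_A=C_B$. So $A\sim B$ iff $C_B\in GL_n(\mathbb Q)C_A$.
(d) Each $\sim_{n,p}$-class is countable. The map $A\mapsto C_A$ is Borel, and $V\mapsto A(V\cap\mathbb Z_p^n)$, $V\in\mathrm{Gr}(\mathbb Q_p^n)$, is continuous.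

**Proof of (a).** The aim is to recover $A$ from its closure. The group $A$ is a $\mathbb Z_{(p)}$-module containing a basis $(b_i)$ of $\mathbb Q^n$. Its closure $M=\overline A$ is a $\mathbb Z_p$-module containing $\Lambda=\bigoplus\mathbb Z_pb_i$, so $M$ is open, and $M=A+\Lambda$ because $A$ is dense in $M$ and $\Lambda$ is an open subgroup. Let $x\in M\cap\mathbb Q^n$ and write $x=a+z$ with $a\in A$, $z\in\Lambda$. Then $z\in\mathbb Q^n\cap\Lambda=\bigoplus\mathbb Z_{(p)}b_i\subseteq A$. So $M\cap\mathbb Q^n=A$.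

Now $L_A=M^\circ$ lies in the lattice $\Lambda^\circ$, so it is finitely generated, and $A(L_A)=\mathbb Q^n\cap M^{\circ\circ}=\mathbb Q^n\cap M=A$. Conversely let $L$ be finitely generated, say $L\subseteq p^{-c}\mathbb Z_p^n$. Then $L^\circ\supseteq p^c\mathbb Z_p^n$ is an open $\mathbb Z_p$-submodule. Hence $A(L)=\mathbb Q^n\cap L^\circ$ is a $\mathbb Z_{(p)}$-module, has rank $n$, and is dense in $L^\circ$. So $L_{A(L)}=L^{\circ\circ}=L$, as $L$ is compact.

**Proof of (b).** From $\xi\cdot\varphi a=\varphi^T\xi\cdot a$ we see $\xi\in L_{\varphi A}$ iff $\varphi^T\xi\in L_A$. The second claim follows with (a), since $\varphi^{-T}$ runs through $GL_n(\mathbb Q)$.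

**Proof of (c).** If $A\cap B$ has finite index in both, there is $r\ge1$ with $rA\subseteq B$ and $rB\subseteq A$. Then $rL_B\subseteq L_A$ and $rL_A\subseteq L_B$, so $C_A=C_B$. Conversely, if $C_A=C_B$, then $p^cL_A\subseteq L_B\subseteq p^{-c}L_A$ for some $c$, and applying $A(\cdot)$ gives $p^cA\subseteq B\subseteq p^{-c}A$. So $A\cap B$ contains $p^cA$ and $p^cB$, and it remains to see that these have finite index in $A$ and in $B$. Any $n+1$ elements of $A$ satisfy a nontrivial rational linear relation, which can be scaled to have coefficients in $\mathbb Z_{(p)}$, not all divisible by $p$. So $|A/pA|\le p^n$, and $A/p^cA$ is finite; likewise for $B$. The second claim follows with (b), since $C_{\varphi A}=\varphi^{-T}C_A$.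

**Proof of (d).** *Countability.* There are countably many spaces $gC_A$, $g\in GL_n(\mathbb Q)$, each has countably many lattices, and by (a) a group is determined by its lattice.

*Continuity.* Fix $a\in\mathbb Q^n$, say $a\in p^{-j}\mathbb Z_p^n$. The condition $a\in A(V\cap\mathbb Z_p^n)$ depends only on $V\cap\mathbb Z_p^n$ modulo $p^j$. For $k$ in the open subgroup $\ker(GL_n(\mathbb Z_p)\to GL_n(\mathbb Z/p^j))$ we have $kV\cap\mathbb Z_p^n=k(V\cap\mathbb Z_p^n)$, with the same reduction. Orbits of this open subgroup are open, so the condition is locally constant in $V$.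

*Borelness of $A\mapsto C_A$.* We have $C_A\cap\mathbb Z_p^n=\bigcup_ip^{-i}(L_A\cap p^i\mathbb Z_p^n)$, an increasing union, eventually constant since $\mathbb Z_p^n$ is Noetherian. Enumerate $\mathbb Q^n=\{a_1,a_2,\dots\}$. Then $L_A\cap p^i\mathbb Z_p^n$ is the decreasing intersection over $r$ of the compact sets $\{\xi\in p^i\mathbb Z_p^n:\xi\cdot a_t\in\mathbb Z_p\text{ for all }t\le r\text{ with }a_t\in A\}$. By compactness, its image modulo any power of $p$ is the intersection of their images, and each of these depends only on $A\cap\{a_1,\dots,a_r\}$. So $A\mapsto(C_A\cap\mathbb Z_p^n\bmod p^j)_j$ is Borel. The map $V\mapsto(V\cap\mathbb Z_p^n\bmod p^j)_j$ on the compact space $\mathrm{Gr}(\mathbb Q_p^n)$ is continuous, by the previous paragraph, and injective, since $V\cap\mathbb Z_p^n$ is closed and spans $V$. So it is a homeomorphism onto its image, and $A\mapsto C_A$ is Borel. $\square$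

**Ranks one and two by hand.** For $n=1$, $L_A$ is $0$ or $p^c\mathbb Z_p$, so there are two isomorphism classes ($\mathbb Q$ and $\mathbb Z_{(p)}$), and two quasi-isomorphism classes. For any $n$, suppose $C_B=gC_A$ with $g\in GL_n(\mathbb Q)$, so that $gL_A$ and $L_B$ are lattices in one space. If this space is a line, then $p^cgL_A=L_B$ for some $c$ and $A\cong B$. If it is $0$, nothing is to be shown. If it is $\mathbb Q_p^n$, then $L_B=kgL_A$ for some $k\in GL_n(\mathbb Q_p)$, and since $GL_n(\mathbb Q)$ is dense in $GL_n(\mathbb Q_p)$ and the stabilizer of a lattice is open, $k$ can be taken rational; again $A\cong B$. For $n\le2$ these are all cases, so $\cong_{n,p}$ and $\sim_{n,p}$ are the same relation. For $n=3$ the only dimension in which they can differ is $\dim C_A=2$, and Section 1 shows that there they do.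

We shall often have to shrink the ambient space. This is the purpose of the next lemma.

**Lemma 2.** For $x\in\mathrm{Gr}(\mathbb Q_p^n)$ there is a smallest $\mathbb Q$-subspace $R_x\le\mathbb Q^n$ with $x\subseteq R_x\otimes\mathbb Q_p$, and $hR_x=R_{hx}$ for $h\in GL_n(\mathbb Q)$. Consequently, if $x,y\subseteq\mathbb Q_p^r\subseteq\mathbb Q_p^n$ and $y=hx$ with $h\in GL_n(\mathbb Q)$, then $y=gx$ for some $g\in GL_r(\mathbb Q)$.

*Proof.* Existence follows from $(R\cap R')\otimes\mathbb Q_p=(R\otimes\mathbb Q_p)\cap(R'\otimes\mathbb Q_p)$, and equivariance is clear. In the second claim $R_x,R_y\subseteq\mathbb Q^r$, by minimality. Extend the isomorphism $h|_{R_x}:R_x\to R_y$ to some $g\in GL_r(\mathbb Q)$. It agrees with $h$ on $R_x\otimes\mathbb Q_p\supseteq x$. $\square$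

For instance, $R_x=\langle e_1,e_3\rangle$ for $x=\mathbb Q_p(1,0,\alpha)$. For the plane $U$ of Section 1, $R_U=\mathbb Q^3$: otherwise $U=R\otimes\mathbb Q_p$ with $R$ a rational plane, and $U^\perp=\mathbb Q_pw$ would contain a nonzero rational vector, contrary to $\alpha\notin\mathbb Q$.

## 4. Planes in $\mathbb Q_p^3$ have no canonical lattice

Suppose we want to reduce $\sim_{3,p}$ to an isomorphism relation. By Lemma 1, $\sim$ is about the subspace $C_A$ and $\cong$ is about the lattice $L_A$. So one tries to put a canonical lattice into each subspace: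
$$\Sigma(A)=A(C_A\cap\mathbb Z_p^3).$$
This is Borel by Lemma 1(d). One direction is fine: if $\Sigma(A)\cong\Sigma(B)$, some $h\in GL_3(\mathbb Q)$ carries $C_A\cap\mathbb Z_p^3$ to $C_B\cap\mathbb Z_p^3$, so $hC_A=C_B$ and $A\sim B$. In the other direction, suppose $C_B=gC_A$. We need a rational $h$ with $h(C_A\cap\mathbb Z_p^3)=gC_A\cap\mathbb Z_p^3$. For lines, $h=p^cg$ works. For planes it does not.

Take $U$ from Section 1 and $g=\mathrm{diag}(p,1,1)$. Points of $U$ are $(x,y,\alpha x+\alpha^2y)$, so $U\cap\mathbb Z_p^3=\mathbb Z_pv_1+\mathbb Z_pv_2$. Points of $gU$ are $(px,y,\alpha x+\alpha^2y)$. Such a point is integral iff $x\in p^{-1}\mathbb Z_p$ and $y\in\mathbb Z_p$; the third coordinate is then integral because $\alpha\in p\mathbb Z_p$. So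
$$gU\cap\mathbb Z_p^3=g(\mathbb Z_pp^{-1}v_1+\mathbb Z_pv_2).$$
If $h(U\cap\mathbb Z_p^3)=gU\cap\mathbb Z_p^3$, then $g^{-1}h$ preserves $U$, so by (1) it is a scalar $r\in\mathbb Q^*$, and $r(\mathbb Z_pv_1+\mathbb Z_pv_2)=\mathbb Z_pp^{-1}v_1+\mathbb Z_pv_2$, which is impossible. So $A(U\cap\mathbb Z_p^3)$ and $A(gU\cap\mathbb Z_p^3)$ are quasi-isomorphic, fixed by $\Sigma$, and not isomorphic.

Viewing these planes inside a larger $\mathbb Q_p^m$ does not help: if $h\in GL_m(\mathbb Q)$ carries one lattice to the other, then $h$ maps $R_U=\mathbb Q^3$ onto $R_{gU}=\mathbb Q^3$, so $h|_{\mathbb Q^3}\in GL_3(\mathbb Q)$, and we are back in the case just treated.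

## 5. Orthogonal lines with a rational marker: proof of Theorem A

Lattices in lines are unique up to powers of $p$, and in $\mathbb Q_p^3$ a plane $U$ is the same datum as its orthogonal line $U^\perp$. Moreover $(gU)^\perp=g^{-T}U^\perp$, so two planes lie in one $GL_3(\mathbb Q)$-orbit iff their orthogonal lines do. So replace each plane by a line. If we did only this, the groups with $C_A=\ell$ a line and those with $C_A=\ell^\perp$ would be sent to the same group, although $\dim C_A$ is a $\sim$-invariant. We have to mark the lines that come from planes. If $m\ge4$ there is a spare coordinate, and we use $\ell\oplus\mathbb Q_pe_4$. Two things must then be checked: that the two-dimensional lattice that results does not bring the trouble of Section 4 back, and that $\ell$ can be recovered from $\ell\oplus\mathbb Q_pe_4$.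

Let $m\ge4$ and regard $\mathbb Q_p^3=\langle e_1,e_2,e_3\rangle\subseteq\mathbb Q_p^m$. For $U\in\mathrm{Gr}(\mathbb Q_p^3)$ define
$$V(U)=\begin{cases}0&\dim U=0\\ U&\dim U=1\\ U^\perp\oplus\mathbb Q_pe_4&\dim U=2\\ \mathbb Q_p^m&\dim U=3,\end{cases}\qquad \Theta(A)=A(L),\quad L=V(C_A)\cap\mathbb Z_p^m,$$
for $A\le\mathbb Q^3$ $p$-local of rank $3$. We write $L'$ for the lattice belonging to another group $A'$.

**Step 1: $\Theta$ is Borel.** On each clopen piece $\mathrm{Gr}_k(\mathbb Q_p^3)$ the map $V$ is equivariant for a continuous homomorphism $GL_3(\mathbb Z_p)\to GL_m(\mathbb Z_p)$: for $k=1$ it is $g\mapsto g\oplus1$, for $k=2$ it is $g\mapsto g^{-T}\oplus1$, and for $k=0,3$ the map $V$ is constant. As $\mathrm{Gr}_k(\mathbb Q_p^3)$ is a homogeneous space, $V$ is continuous. Now use Lemma 1(d).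

**Step 2: reduction to equal dimensions.** By Lemma 1, $\Theta(A)\cong\Theta(A')$ iff $L'\in GL_m(\mathbb Q)L$, and $A\sim A'$ iff $C_{A'}\in GL_3(\mathbb Q)C_A$. The rank of $L$ is $0,1,2,m$ for $\dim C_A=0,1,2,3$. These are distinct since $m\ge4$. Rank is invariant under $GL_m(\mathbb Q)$, so both $\Theta(A)\cong\Theta(A')$ and $A\sim A'$ imply $\dim C_A=\dim C_{A'}$, and we may assume this. In dimensions $0$ and $3$ there is one $\sim$-class and all $L$ are equal, so nothing remains.

**Step 3: dimension 1.** Here $L$ is a lattice in the line $C_A$. If $C_{A'}=gC_A$ with $g\in GL_3(\mathbb Q)$, then $gL$ and $L'$ are lattices in one line, so $p^cgL=L'$ for some $c$. Extending $p^cg$ by the identity on $e_4,\dots,e_m$ gives $\Theta(A)\cong\Theta(A')$. Conversely, if $hL=L'$ with $h\in GL_m(\mathbb Q)$, then $hC_A=C_{A'}$, and Lemma 2 gives $C_{A'}\in GL_3(\mathbb Q)C_A$.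

**Step 4: dimension 2, from $A\sim A'$ to $\Theta(A)\cong\Theta(A')$.** Put $\ell=C_A^\perp$, $\ell'=C_{A'}^\perp$. Then $A\sim A'$ iff $\ell'\in GL_3(\mathbb Q)\ell$. Also $L=(\ell\cap\mathbb Z_p^3)\oplus\mathbb Z_pe_4$. If $\ell'=g\ell$, choose $c$ with $p^cg(\ell\cap\mathbb Z_p^3)=\ell'\cap\mathbb Z_p^3$. The map equal to $p^cg$ on $\mathbb Q^3$ and fixing $e_4,\dots,e_m$ sends $L$ to $L'$. The difficulty of Section 4 is absent because the two summands are scaled independently.

**Step 5: dimension 2, recovering the line.** Let $hL=L'$ with $h\in GL_m(\mathbb Q)$. Then $h$ maps $\Pi=\ell\oplus\mathbb Q_pe_4$ onto $\Pi'=\ell'\oplus\mathbb Q_pe_4$. The point is that $h$ must respect rational vectors. A vector $v\in\Pi\cap\mathbb Q^m$ has the form $v'+v_4e_4$ with $v_4\in\mathbb Q$ and $v'\in\ell\cap\mathbb Q^3$. So $\Pi\cap\mathbb Q^m=(\ell\cap\mathbb Q^3)\oplus\mathbb Qe_4$, and likewise for $\Pi'$. Since $h(\Pi\cap\mathbb Q^m)=\Pi'\cap\mathbb Q^m$, the line $\ell$ is spanned by a rational vector iff $\ell'$ is.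

If both are, then $\ell'\in GL_3(\mathbb Q)\ell$, because $GL_3(\mathbb Q)$ is transitive on rational lines. If neither is, then $\Pi\cap\mathbb Q^m=\mathbb Qe_4=\Pi'\cap\mathbb Q^m$, so $he_4\in\mathbb Q^*e_4$. Hence $h$ induces an automorphism of $\mathbb Q^m/\mathbb Qe_4\cong\mathbb Q^{m-1}$, with basis the images of $e_i$, $i\ne4$. It carries $\ell$, the image of $\Pi$, to $\ell'$, the image of $\Pi'$. Both lie in $\langle e_1,e_2,e_3\rangle\otimes\mathbb Q_p$, so $\ell'\in GL_3(\mathbb Q)\ell$ by Lemma 2.

So $\Theta$ is a Borel reduction of $\sim_{3,p}$ to $\cong_{m,p}$, which proves Theorem A. $\blacksquare$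

## 6. Three non-reducibility statements that give Theorem B

**Proposition B1.** If $m\ge3$, $n\ge1$ and $p,q$ are any primes, then $\cong_{m,p}\not\le_B\sim_{n,q}$.

**Proposition B2.** If $n\ge3$, $m\ge1$ and $p\ne q$, then $\sim_{n,q}\not\le_B\cong_{m,p}$.

**Proposition B3.** If $n\ge4$, $m\ge1$, then $\sim_{n,p}\not\le_B\cong_{m,p}$.

**Deduction of Theorem B.** Let $m,n\ge3$. By B1, $\cong_{m,p}\not\le_B\sim_{n,q}$ always. For the other direction there are four cases:

- $p\ne q$: $\sim_{n,q}\not\le_B\cong_{m,p}$ by B2;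
- $p=q$, $n\ge4$: $\sim_{n,p}\not\le_B\cong_{m,p}$ by B3;
- $p=q$, $n=m=3$: $\sim_{3,p}\not\le_B\cong_{3,p}$ by known result (ii);
- $p=q$, $n=3$, $m\ge4$: $\sim_{3,p}\le_B\cong_{m,p}$ by Theorem A.

It remains to prove B1, B2 and B3. All three start from a hypothetical reduction $\theta$ and study the map $x\mapsto C_{\theta(A_x)}$ on a Grassmannian, where $A_x$ is a group attached to $x$. A rigidity statement (Section 8) shows that on a large set such a map is, after rational corrections, the restriction of an equivariant map for an algebraic representation.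

## 7. Facts about $SL_N(\mathbb Z)$ and measures on Grassmannians

Throughout $N\ge3$, $\Gamma(c)=\ker(SL_N(\mathbb Z)\to SL_N(\mathbb Z/c))$ and $K_\ell(c)=\ker(SL_N(\mathbb Z_\ell)\to SL_N(\mathbb Z_\ell/c))$ for a prime $\ell$; so $K_\ell(c)=SL_N(\mathbb Z_\ell)$ if $\ell\nmid c$.

**Definition (property (T), cocycles, profinite actions).** A countable group $\Gamma$ has *property (T)* if there are a finite $S\subseteq\Gamma$ and $\varepsilon>0$ such that every unitary representation of $\Gamma$ having a unit vector $\zeta$ with $\|s\zeta-\zeta\|<\varepsilon$ for $s\in S$ has a nonzero invariant vector. If $\Gamma$ acts on $(X,\mu)$ preserving $\mu$, a measurable *cocycle* into a countable group $\Lambda$ is a measurable map $\alpha:\Gamma\times X\to\Lambda$ with $\alpha(\gamma\delta,x)=\alpha(\gamma,\delta x)\alpha(\delta,x)$ a.e. Cocycles $\alpha,\alpha'$ are *cohomologous* if $\alpha'(\gamma,x)=\beta(\gamma x)\alpha(\gamma,x)\beta(x)^{-1}$ a.e. for some measurable $\beta:X\to\Lambda$. The action is *profinite* if $(X,\mu)=\varprojlim(X_j,\mu_j)$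 with finite $\Gamma$-spaces $X_j$.

For example, finite groups have (T) and $\mathbb Z$ has not. A homomorphism $\Gamma\to\Lambda$ is a cocycle that does not depend on $x$. If $\Lambda$ acts freely on $Y$ and $f:X\to Y$ satisfies $f(\gamma x)\in\Lambda f(x)$, then $f(\gamma x)=\alpha(\gamma,x)f(x)$ defines a cocycle, and replacing $f(x)$ by $\beta(x)f(x)$ replaces $\alpha$ by a cohomologous cocycle. The action of $\mathbb Z$ on $\mathbb Z_p=\varprojlim\mathbb Z/p^j$ by translation is profinite.

The published facts used are these.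

- **(T)** $SL_N(\mathbb Z)$, $N\ge3$, and its finite index subgroups have property (T) (Kazhdan).
- **(SA)** $\Gamma(c)$ is dense in $\prod_\ell K_\ell(c)$; $SL_N(\mathbb Q)$ is dense in $SL_N(\mathbb Q_p)$.
- **(CSP)** Every finite index subgroup of $SL_N(\mathbb Z)$, $N\ge3$, contains some $\Gamma(c)$ (Bass–Lazard–Serre; Mennicke; Bass–Milnor–Serre 1967).
- **(Ioana)** (*Cocycle superrigidity for profinite actions of property (T) groups*, Duke Math. J. 157 (2011).) If the countable group $\Gamma$ has (T), $\Gamma\curvearrowright(X,\mu)=\varprojlim(X_j,\mu_j)$ ($X_j$ finite) is essentially free, ergodic and probability measure preserving, and $\alpha:\Gamma\times X\to\Lambda$ is a measurable cocycle into a countable group, then $\alpha$ is cohomologous to a cocycle that factors through $\Gamma\times X_j$ for some $j$.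

Three textbook facts will also be used without further mention. Over a field $F$ of characteristic $0$, every Lie algebra homomorphism $sl_N(F)\to gl_d(F)$ is the differential of a unique $F$-rational representation $SL_N\to GL_d$. A nonempty $p$-adically open subset of the $\mathbb Q_p$-points of a smooth irreducible variety is Zariski dense; this applies to open subgroups of $SL_N(\mathbb Q_p)$. And finite index subgroups of $SL_N(\mathbb Z)$ are Zariski dense in $SL_N$, since they meet every elementary subgroup $\{1+tE_{ij}\}$ in an infinite set.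

**Lemma 3** (cf. Bass–Milnor–Serre, §16). If $\Gamma\le SL_N(\mathbb Z)$ has finite index and $\psi:\Gamma\to GL_d(\mathbb Q)$ is a homomorphism, there is a $\mathbb Q$-rational representation $\Psi:SL_N\to GL_d$ agreeing with $\psi$ on a finite index subgroup.

**Step 1: isolate one prime.** The group $\Gamma$ is finitely generated, so only finitely many primes occur in denominators, and $\psi(\Gamma)\subseteq GL_d(\mathbb Z_r)$ for some prime $r$. By (CSP) choose $c$ with $\Gamma(c)\le\Gamma$ and $\psi(\Gamma(c))\subseteq\ker(GL_d(\mathbb Z_r)\to GL_d(\mathbb Z/r))$, a pro-$r$ group. By (CSP) every finite index subgroup of $\Gamma(c)$ contains some $\Gamma(c')$ with $c\mid c'$, so by (SA) the profinite completion of $\Gamma(c)$ is $\prod_\ell K_\ell(c)$, and $\psi|_{\Gamma(c)}$ extends continuously to this product. For $\ell\ne r$ the extension is trivial on $K_\ell(c)$: if $\ell\mid c$ this group is pro-$\ell$, and if $\ell\nmid c$ it is $SL_N(\mathbb Z_\ell)$, generated by elementary subgroups isomorphic to $\mathbb Z_\ell$.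 By continuity it is trivial on $\prod_{\ell\ne r}K_\ell(c)$. So $\psi|_{\Gamma(c)}$ is the restriction of a continuous homomorphism $\psi_r:K_r(c)\to GL_d(\mathbb Z_r)$.

**Step 2: pass to the Lie algebra.** Continuous homomorphisms of $r$-adic Lie groups are analytic. The differential $sl_N(\mathbb Q_r)\to gl_d(\mathbb Q_r)$ of $\psi_r$ integrates to an algebraic representation $\Psi$ of $SL_N$ over $\mathbb Q_r$. It agrees with $\psi_r$ near $1$, hence with $\psi$ on a finite index subgroup $\Gamma'$, which is Zariski dense.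

**Step 3: $\Psi$ is defined over $\mathbb Q$.** A matrix coefficient of $\Psi$ is a finite sum $\sum c_if_i$ with $f_i\in\mathbb Q[SL_N]$ and $c_1=1,c_2,\dots\in\mathbb Q_r$ linearly independent over $\mathbb Q$. It takes rational values on $\Gamma'$, and so do the $f_i$. So $f_i=0$ on $\Gamma'$ for $i\ge2$, and by density $f_i=0$. $\square$

**Measures.** $SL_N(\mathbb Z_p)$ acts transitively on $\mathrm{Gr}_k(\mathbb Q_p^N)$, which carries its invariant probability measure; "null" refers to it. It is in the smooth measure class, so it is $GL_N(\mathbb Q_p)$-quasi-invariant, nonatomic for $1\le k\le N-1$, and proper Zariski closed subsets are null. Let $1\le k\le N-1$ and let $g\in GL_N(\mathbb Q)$ be nonscalar. The Zariski closed set $\{x:gx=x\}$ is proper: if $g$ fixed every $k$-dimensional subspace, it would fix their intersections, hence every line, and would be scalar. So this set is null, and for a.e. $x$ the stabilizer of $x$ in $GL_N(\mathbb Q)$ is $\mathbb Q^*$.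

We also use: if a countable group $\Gamma$ is dense in a compact group $K$ acting continuously and transitively on $X$, then $\Gamma$ is ergodic for the $K$-invariant measure $\mu$. Indeed, for a $\Gamma$-invariant Borel set $Y$ the function $k\mapsto\mu(kY\,\triangle\,Y)$ is continuous and vanishes on $\Gamma$, hence on $K$; by Fubini $Y$ is null or conull.

**Definition (rational endomorphisms of a $q$-adic subspace).** For $V\in\mathrm{Gr}(\mathbb Q_q^n)$ let $\mathcal A_V=\{a\in M_n(\mathbb Q):aV\subseteq V\}$. This is a unital subalgebra. The stabilizer of $V$ in $GL_n(\mathbb Q)$ is $\mathcal A_V^\times$, and $\mathcal A_{gV}=g\mathcal A_Vg^{-1}$ for $g\in GL_n(\mathbb Q)$.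

For example, let $V=\mathbb Q_q(1,\beta)\subseteq\mathbb Q_q^2$. The condition on $a=(a_{ij})$ is $a_{21}+a_{22}\beta=a_{11}\beta+a_{12}\beta^2$. If $\beta\in\mathbb Q$, $\mathcal A_V$ consists of all matrices with a given rational eigenvector; it is $3$-dimensional with nonzero radical. If $\beta$ is quadratic over $\mathbb Q$, then $\mathcal A_V\cong\mathbb Q(\beta)$ by $a\mapsto a_{11}+a_{12}\beta$. Otherwise $\mathcal A_V=\mathbb Q$.

## 8. Rigidity of maps between Grassmannians

Let $f:X\to\mathrm{Gr}(\mathbb Q_q^n)$ satisfy $f(\gamma x)\in GL_n(\mathbb Q)f(x)$. One would like to write $f(\gamma x)=\alpha(\gamma,x)f(x)$ with a cocycle $\alpha$ into $GL_n(\mathbb Q)$ and apply superrigidity. This stops at once: the matrix $\alpha(\gamma,x)$ is determined only up to the stabilizer $\mathcal A_{f(x)}^\times$, and an arbitrary choice need not be a cocycle. The way around is to make the algebra $\mathcal A_{f(x)}$ independent of $x$, to work in the quotient of its normalizer by its unit group, and to climb back up to $GL_n$ afterwards,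 on the Lie algebra, where Levi's theorem is available.

**Proposition 4.** Let $N\ge3$, $1\le k\le N-1$, $n\ge1$, $p,q$ primes. Let $X\subseteq\mathrm{Gr}_k(\mathbb Q_p^N)$ be an orbit of $K=K_p(p^2)$, and $f:X\to\mathrm{Gr}(\mathbb Q_q^n)$ Borel with
$$f(\gamma x)\in GL_n(\mathbb Q)f(x)\quad\text{for }\gamma\in\Gamma(p^2),\ x\in X;\tag{2}$$
$$\{x:f(x)\in GL_n(\mathbb Q)y\}\ \text{ is null for every }y.\tag{3}$$
Then $q=p$, and there are a Borel $b:X\to GL_n(\mathbb Q)$, an open subgroup $K_1\le K$, a $K_1$-orbit $X_1\subseteq X$ (nonempty, open), a conull $X_1'\subseteq X_1$, a unital subalgebra $\mathcal A\subseteq M_n(\mathbb Q)$ with radical $\mathcal J$, a $\mathbb Q$-rational representation $\tau:SL_N\to GL_n$, and $F:\mathrm{Gr}_k(\mathbb Q_p^N)\to\mathrm{Gr}_l(\mathbb Q_p^n)$ for some $l$, such that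

(a) $F(gx)=\tau(g)F(x)$ for all $g\in SL_N(\mathbb Q_p)$ and all $x$;
(b) $F(x)=b(x)f(x)$ and $\mathcal A_{F(x)}=\mathcal A$ for $x\in X_1'$;
(c) $[d\tau(\xi),\mathcal A]\subseteq\mathcal J$ for $\xi\in sl_N(\mathbb Q)$;
(d) $(\mathcal A\otimes\mathbb Q_p)F(x)\subseteq F(x)$ for all $x$.

**Step 1: the action satisfies the hypotheses of (Ioana).** Put $\Gamma=\Gamma(p^2)$ and let $\mu$ be the normalized measure on $X$. By (SA) $\Gamma$ is dense in $K$, so it is ergodic. For $j\ge2$ let $K_j=K_p(p^j)$, normal in $K$, and $X_j=K_j\backslash X$, a finite space on which $\Gamma$ acts. The $K_j$-orbits of a point shrink to that point, so $X=\varprojlim X_j$. The action is essentially free: the fixed point set of a nonscalar element is null, the only scalars in $SL_N(\mathbb Z)$ are $\pm1$ (at most), and $-1\notin\Gamma(p^2)$ because $p^2\ge4$. By (T), $\Gamma$ has property (T).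

**Step 2: a well-defined cocycle.** Here we make the algebra constant. There are countably many subalgebras of $M_n(\mathbb Q)$, and $V\mapsto\mathcal A_V$ and $V\mapsto\dim V$ are Borel. By (2), $\dim f(x)$ and the $GL_n(\mathbb Q)$-conjugacy class of $\mathcal A_{f(x)}$ are $\Gamma$-invariant, so by ergodicity they are constant on a $\Gamma$-invariant conull set $X^*$. So there are an integer $l$, an algebra $\mathcal A$ and a Borel $b_1(x)\in GL_n(\mathbb Q)$ such that $f_1(x)=b_1(x)f(x)$ has dimension $l$ and $\mathcal A_{f_1(x)}=\mathcal A$ for $x\in X^*$.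

Let $N(\mathcal A)$ be the normalizer of $\mathcal A$ in $GL_n(\mathbb Q)$ and $\Lambda=N(\mathcal A)/\mathcal A^\times$. If $\mathcal A_V=\mathcal A_{V'}=\mathcal A$ and $hV=V'$ with $h\in GL_n(\mathbb Q)$, then $h\mathcal Ah^{-1}=\mathcal A$, so $h\in N(\mathcal A)$, and the coset $h\mathcal A^\times$ is unique, since $\mathcal A^\times$ is the stabilizer of $V$. So $\Lambda$ acts freely on $\{V:\mathcal A_V=\mathcal A\}$, and there is a unique measurable cocycle $\alpha:\Gamma\times X^*\to\Lambda$ with $f_1(\gamma x)=\alpha(\gamma,x)f_1(x)$.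

**Step 3: from the cocycle to a homomorphism.** By (Ioana) $\alpha$ is cohomologous, through some $\beta:X\to\Lambda$, to a cocycle $\alpha'$ such that $\alpha'(\gamma,x)$ depends only on $\gamma$ and the image of $x$ in $X_j$. Since $\Lambda$ is countable, $\beta$ lifts to a Borel $b_2:X\to N(\mathcal A)$. Put $f'=b_2f_1$. Then
$$f'(\gamma x)=\alpha'(\gamma,x)f'(x)\ \text{ a.e.},\qquad\mathcal A_{f'(x)}=\mathcal A\ \text{ a.e.}$$
The group $\Gamma(p^j)\subseteq K_j$ fixes $X_j$ pointwise. Fix a fibre $X_0$ of $X\to X_j$, that is, a $K_j$-orbit. On $\Gamma(p^j)\times X_0$ the cocycle $\alpha'$ depends only on $\gamma$, so there is a homomorphism $\varphi:\Gamma(p^j)\to\Lambda$ with $f'(\gamma x)=\varphi(\gamma)f'(x)$ for a.e. $x\in X_0$.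

**Step 4: the homomorphism is algebraic and lifts to $GL_n$.** Let $\mathbf N$ be the $\mathbb Q$-group normalizing $\mathcal A$ in $GL_n$, and $\mathbf M\trianglelefteq\mathbf N$ the unit group of $\mathcal A$. Then $\mathbf N(\mathbb Q)=N(\mathcal A)$, $\mathbf M(\mathbb Q)=\mathcal A^\times$, and
$$\mathfrak n:=\mathrm{Lie}\,\mathbf N=\{e\in gl_n(\mathbb Q):[e,\mathcal A]\subseteq\mathcal A\},\qquad\mathrm{Lie}\,\mathbf M=\mathcal A.$$
The quotient $\mathbf H=\mathbf N/\mathbf M$ is a linear $\mathbb Q$-group with Lie algebra $\mathfrak n/\mathcal A$ and $\Lambda\le\mathbf H(\mathbb Q)$. Embed $\mathbf H$ in some $GL_d$. By Lemma 3 there is a $\mathbb Q$-rational $\Psi:SL_N\to GL_d$ agreeing with $\varphi$ on a finite index subgroup. This subgroup is Zariski dense, so $\Psi$ maps into $\mathbf H$.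

To lift $\Psi$ to $\mathbf N$, with property (c), consider
$$\mathfrak k=\{(e,\xi)\in\mathfrak n\oplus sl_N(\mathbb Q):\ e+\mathcal A=d\Psi(\xi),\ [e,\mathcal A]\subseteq\mathcal J\}.$$
This is a Lie algebra: if $[e,\mathcal A],[e',\mathcal A]\subseteq\mathcal J$, then by the Jacobi identity $[[e,e'],\mathcal A]\subseteq[e,\mathcal J]+[e',\mathcal J]\subseteq\mathcal J$, and the first condition is compatible with brackets.

The projection $\mathfrak k\to sl_N(\mathbb Q)$ is onto. Given $\xi$, choose $e\in\mathfrak n$ with $e+\mathcal A=d\Psi(\xi)$. The map $D=[e,\cdot]$ is a derivation of $\mathcal A$. It preserves $\mathcal J$: the sum $\mathcal J+D(\mathcal J)$ is an ideal, as $aD(x)=D(ax)-D(a)x$ and similarly on the right. If $\mathcal J^t=0$, then for $x_1,\dots,x_t\in\mathcal J$ we have $0=D^t(x_1\cdots x_t)\equiv t!\,D(x_1)\cdots D(x_t)$ modulo $\mathcal J$, because every other term of the Leibniz expansion contains an undifferentiated factor. In characteristic $0$ this shows that $\mathcal J+D(\mathcal J)$ is a nilpotent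 ideal, so it lies in $\mathcal J$. Hence $D$ induces a derivation of $\mathcal A/\mathcal J$, which is inner, since $\mathcal A/\mathcal J$ is semisimple over a field of characteristic $0$. So after subtracting an element of $\mathcal A$ from $e$ we get $[e,\mathcal A]\subseteq\mathcal J$, and $(e,\xi)\in\mathfrak k$.

As $sl_N(\mathbb Q)$ is semisimple, the surjection $\mathfrak k\to sl_N(\mathbb Q)$ splits by Levi's theorem. The splitting gives a Lie homomorphism $sl_N(\mathbb Q)\to\mathfrak n$, which integrates to a $\mathbb Q$-rational $\tau:SL_N\to\mathbf N\le GL_n$ satisfying (c). The composite $SL_N\to\mathbf N\to\mathbf H$ has differential $d\Psi$, so it is $\Psi$. By (CSP) there is $c$, divisible by $p^j$, such that $\Psi=\varphi$ on $\Gamma(c)$. For $\gamma\in\Gamma(c)$ this means $\tau(\gamma)\in N(\mathcal A)$ and $\tau(\gamma)\mathcal A^\times=\varphi(\gamma)$. Since $\mathcal A^\times$ fixes $f'(x)$,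
$$f'(\gamma x)=\tau(\gamma)f'(x)\quad\text{for a.e. }x\in X_0,\ \gamma\in\Gamma(c).\tag{4}$$
Let $K_1=K_p(c)\le K_j$ and let $X_1\subseteq X_0$ be a $K_1$-orbit. As $\Gamma(c)$ is dense in $K_1$, it is ergodic on $X_1$.

**Step 5: passing to limits, and $q=p$.** We first note that if $k_i\to k$ in $K_1$, then $f'(k_ix)\to f'(kx)$ in measure on $X_1$. By Lusin's theorem $f'$ is uniformly continuous on a compact set $Y$ whose complement in $X_1$ has measure $<\varepsilon$, and off a set of measure $<2\varepsilon$ both $k_ix$ and $kx$ lie in $Y$, while their distance tends to $0$ uniformly.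

Suppose $q\ne p$. For $h\in K_q(c)$ there are, by (SA), $\gamma_i\in\Gamma(c)$ with $\gamma_i\to1$ in $K_p(c)$ and $\gamma_i\to h$ in $K_q(c)$. In (4) for $\gamma_i$ the left side tends to $f'(x)$ in measure. On the right $\tau(\gamma_i)\to\tau(h)$ in $GL_n(\mathbb Q_q)$. So $f'(x)=\tau(h)f'(x)$ for a.e. $x\in X_1$. Taking $h=\gamma\in\Gamma(c)$ and using (4) again, $f'(\gamma x)=f'(x)$ a.e. By ergodicity $f'$ is a.e. constant on $X_1$, say equal to $y$. Then $f(x)\in GL_n(\mathbb Q)y$ on a set of positive measure, which contradicts (3). So $q=p$.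

**Step 6: extension to the whole Grassmannian.** Now $\tau(\gamma_i)\to\tau(k)$ whenever $\gamma_i\to k$ in $K_1$, so (4) gives in the limit: for each $k\in K_1$, $f'(kx)=\tau(k)f'(x)$ for a.e. $x\in X_1$. By Fubini there is $x_1\in X_1$ with $f'(kx_1)=\tau(k)f'(x_1)$ for a.e. $k\in K_1$. If $s\in K_1$ fixes $x_1$, then for a.e. $k$
$$\tau(k)f'(x_1)=f'(kx_1)=f'(ksx_1)=\tau(ks)f'(x_1),$$
so $\tau(s)$ fixes $f'(x_1)$. Let $P$ be the stabilizer of $x_1$ in $SL_N$, a connected group. The group $K_1\cap P(\mathbb Q_p)$ is open in $P(\mathbb Q_p)$, hence Zariski dense in $P$, so $\tau(P(\mathbb Q_p))$ fixes $f'(x_1)$. Therefore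
$$F(gx_1)=\tau(g)f'(x_1)$$
is well defined on $\mathrm{Gr}_k(\mathbb Q_p^N)=SL_N(\mathbb Q_p)x_1$, and (a) holds. Moreover $F(kx_1)=f'(kx_1)$ for a.e. $k\in K_1$, that is, $F=f'$ a.e. on $X_1$. With $b=b_2b_1$ (extended arbitrarily to a Borel map on $X$) this gives (b).

For (d), let $a\in\mathcal A$. The set $\{g\in SL_N(\mathbb Q_p):a\tau(g)F(x_1)\subseteq\tau(g)F(x_1)\}$ is Zariski closed. It contains almost every element of $K_1$, hence a dense subset of $K_1$, hence $K_1$, which is Zariski dense. So it is all of $SL_N(\mathbb Q_p)$. $\square$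

For $x\in\mathrm{Gr}_k(\mathbb Q_p^N)$ write $A_x:=A(x\cap\mathbb Z_p^N)$, a $p$-local group of rank $N$ with $L_{A_x}=x\cap\mathbb Z_p^N$ and $C_{A_x}=x$; it depends continuously on $x$. For $\gamma\in SL_N(\mathbb Z_p)$ we have $\gamma(x\cap\mathbb Z_p^N)=\gamma x\cap\mathbb Z_p^N$, so
$$A_{\gamma x}\cong A_x\quad\text{for }\gamma\in SL_N(\mathbb Z).\tag{5}$$

## 9. Equivariance under $SL_m(\mathbb Q)$ forgets lattices: proof of B1

Here a map into subspaces has to remember lattices. Rigidity turns it into an $SL_m(\mathbb Q)$-equivariant map, and rational matrices outside $SL_m(\mathbb Z)$ distort the lattices $x\cap\mathbb Z_p^m$, as in Section 4. We use planes because in a line no distortion is visible.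

Suppose $\theta$ is a Borel reduction of $\cong_{m,p}$ to $\sim_{n,q}$, $m\ge3$. Take $N=m$, $k=2$, $X$ any $K$-orbit, and $f(x)=C_{\theta(A_x)}\in\mathrm{Gr}(\mathbb Q_q^n)$, a Borel map by Lemma 1(d).

**Step 1: the hypotheses of Proposition 4.** If $\gamma\in\Gamma(p^2)$, then $A_{\gamma x}\cong A_x$ by (5), so $\theta(A_{\gamma x})\sim\theta(A_x)$ and (2) holds by Lemma 1(c). If $f(x),f(x')\in GL_n(\mathbb Q)y$, then $\theta(A_x)\sim\theta(A_{x'})$, so $A_x\cong A_{x'}$ and $x'\in GL_m(\mathbb Q)x$. So the set in (3) is countable, hence null. Proposition 4 gives $q=p$ and $F,\tau,b,X_1,X_1',K_1$.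

**Step 2: what equivariance forces.** Let $g\in SL_m(\mathbb Q)$ and $x,gx\in X_1'$. Then $F(gx)=\tau(g)F(x)$ with $\tau(g)\in GL_n(\mathbb Q)$, so by (b) $f(gx)\in GL_n(\mathbb Q)f(x)$. Hence $\theta(A_{gx})\sim\theta(A_x)$, and $A_{gx}\cong A_x$: there is $h\in GL_m(\mathbb Q)$ with $h(x\cap\mathbb Z_p^m)=gx\cap\mathbb Z_p^m$. Then $g^{-1}h$ fixes $x$, so for a.e. $x$ we get $h=rg$ with $r\in\mathbb Q^*$. By quasi-invariance, $x,gx\in X_1'$ for a.e. $x\in X_1\cap g^{-1}X_1$. So
$$r\,g(x\cap\mathbb Z_p^m)=gx\cap\mathbb Z_p^m\quad\text{for a.e. }x\in X_1\cap g^{-1}X_1,\ \text{some }r=r(x)\in\mathbb Q^*.\tag{6}$$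

**Step 3: a rational matrix that violates (6).** Fix $x_0\in X_1$ and a $\mathbb Z_p$-basis $v_1,\dots,v_m$ of $\mathbb Z_p^m$ with $x_0=\langle v_1,v_2\rangle$; it exists because $x_0\cap\mathbb Z_p^m$ is a direct summand of $\mathbb Z_p^m$. Let $g_0\in SL_m(\mathbb Q_p)$ be $\mathrm{diag}(p,p^{-1},1,\dots,1)$ in this basis. Then $g_0x_0=x_0$, and $g_0(x_0\cap\mathbb Z_p^m)=\mathbb Z_ppv_1+\mathbb Z_pp^{-1}v_2$ is not a scalar multiple of $x_0\cap\mathbb Z_p^m=\mathbb Z_pv_1+\mathbb Z_pv_2$. The set $K_1g_0$ is open, so by (SA) it contains some $g\in SL_m(\mathbb Q)$, say $g=ug_0$ with $u\in K_1$.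

For $w\in K_1\cap g^{-1}K_1g$ put $x=wx_0\in X_1$ and $w'=gwg^{-1}\in K_1$. Then $gx=w'gx_0=w'ug_0x_0=w'ux_0\in X_1$, and
$$g(x\cap\mathbb Z_p^m)=gw(x_0\cap\mathbb Z_p^m)=w'ug_0(x_0\cap\mathbb Z_p^m),\qquad gx\cap\mathbb Z_p^m=w'u(x_0\cap\mathbb Z_p^m).$$
So the equation in (6) would say $r\,g_0(x_0\cap\mathbb Z_p^m)=x_0\cap\mathbb Z_p^m$, which is false for every $r$. These $x$ form a nonempty open subset of $X_1\cap g^{-1}X_1$, which has positive measure. This contradicts (6). $\blacksquare$

## 10. Distinct primes: proof of B2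

Suppose $\theta$ is a Borel reduction of $\sim_{n,q}$ to $\cong_{m,p}$ with $p\ne q$, $n\ge3$. Apply Proposition 4 with source prime $q$, $N=n$, $k=1$, target $\mathrm{Gr}(\mathbb Q_p^m)$ and $f(x)=C_{\theta(A_x)}$. The purpose is only to check (2) and (3).

**Condition (2).** For $\gamma\in\Gamma(q^2)$, $A_{\gamma x}\sim A_x$ by (5), so $\theta(A_{\gamma x})\cong\theta(A_x)$ and $f(\gamma x)\in GL_m(\mathbb Q)f(x)$.

**Condition (3).** If $f(x)\in GL_m(\mathbb Q)y$, then $\theta(A_x)$ lies in one fixed $\sim_{m,p}$-class, which is a countable set of groups by Lemma 1(d). For each value of $\theta(A_x)$, the groups $A_x$ lie in a single $\sim_{n,q}$-class, so $x$ lies in a single $GL_n(\mathbb Q)$-orbit, a countable set. So the set in (3) is countable.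

Proposition 4 forces $p=q$, a contradiction. $\blacksquare$

## 11. Plücker lines and the star operator: proof of B3

Can Theorem A be extended to rank $4$? The planes $x\subseteq\mathbb Q_p^4$ now have orthogonal planes, not lines. But a plane still determines the line $\Lambda^2x\subseteq\Lambda^2\mathbb Q_p^4=\mathbb Q_p^6$, and lattices in lines are harmless: if $y=gx$ with $g\in GL_4(\mathbb Q)$, then $\Lambda^2y=(\Lambda^2g)\Lambda^2x$, and $A(\Lambda^2x\cap\mathbb Z_p^6)\cong A(\Lambda^2y\cap\mathbb Z_p^6)$. The converse is the point at which this stops. The space $\Lambda^2\mathbb Q^4$ has a rational automorphism $*$ with $*(\Lambda^2x)=\Lambda^2(x^\perp)$, so $x$ and $x^\perp$ get isomorphic groups, while for almost every $x$ the plane $x^\perp$ is not in $GL_4(\mathbb Q)x$ (both facts are proved in Step 3 below). The proof of B3 shows that on a large set every reduction is assembled from powers of Plücker lines, and so suffers the same collision.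

Suppose $\theta$ is a Borel reduction of $\sim_{n,p}$ to $\cong_{m,p}$ with $n\ge4$.

**Step 0: application of rigidity.** For $x\in\mathrm{Gr}_2(\mathbb Q_p^4)$ regard $x\subseteq\mathbb Q_p^4\subseteq\mathbb Q_p^n$ and let now $A_x=A(x\cap\mathbb Z_p^n)\le\mathbb Q^n$. By Lemmas 1 and 2,
$$A_x\sim A_y\iff y\in GL_4(\mathbb Q)x.\tag{7}$$
Apply Proposition 4 with $N=4$, $k=2$, $X$ any $K$-orbit, $q=p$, and $f(x)=C_{\theta(A_x)}\in\mathrm{Gr}(\mathbb Q_p^m)$. Conditions (2) and (3) hold as in Section 10, with (7) replacing the facts about $A_x$ used there. For $x\in X_1'$ let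
$$L'(x)=b(x)L_{\theta(A_x)},$$
a lattice in $b(x)f(x)=F(x)$. By Lemma 1(b) it corresponds to the group $b(x)^{-T}\theta(A_x)$. So for $x,y\in X_1'$
$$L'(y)\in GL_m(\mathbb Q)L'(x)\iff\theta(A_x)\cong\theta(A_y)\iff A_x\sim A_y\iff y\in GL_4(\mathbb Q)x.\tag{8}$$
A remark on measurability: if $\Lambda_0$ is a fixed lattice and $\varepsilon_x$ is an injective linear map depending in a Borel way on $x$, then the condition $L'(x)=\varepsilon_x\Lambda_0$ is Borel. By Lemma 1(a) it is the equality of the subgroups $b(x)^{-T}\theta(A_x)$ and $A(\varepsilon_x\Lambda_0)$ of $\mathbb Q^m$, each Borel in $x$.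

Put $G=SL_4(\mathbb Q_p)$, $\mathbb A=\mathcal A\otimes\mathbb Q_p$ and $\mathbb J=\mathcal J\otimes\mathbb Q_p$, the radical of $\mathbb A$. By (c), $\mathrm{ad}\,d\tau(\xi)$ maps $\mathbb A$ into $\mathbb J$ for all $\xi\in sl_4(\mathbb Q_p)$. Hence conjugation by $\tau(G)$ preserves $\mathbb A$ and $\mathbb J$ and is trivial on $\mathbb A/\mathbb J$. Fix $x_1\in X_1$ (so $X_1=K_1x_1$), put $C=F(x_1)$, let $P$ be the stabilizer of $x_1$ in $G$ and $\mathfrak p=\mathrm{Lie}\,P$. By (a), $\tau(P)C=C$. For any plane $x$ let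
$$\mathfrak p_x^+=\{\xi\in sl_4(\mathbb Q_p):\xi x\subseteq x,\ \mathrm{tr}(\xi|_x)=0\},\qquad\mathfrak p^+=\mathfrak p_{x_1}^+.$$
In a basis adapted to $x$ these are the block upper triangular matrices with both diagonal $2\times2$ blocks in $sl_2$. So $\mathfrak p^+=\mathfrak h\oplus\mathfrak u$, where $\mathfrak u$ is the nilradical of the parabolic $\mathfrak p$ (the maps $\mathbb Q_p^4\to x_1$ vanishing on $x_1$), and $\mathfrak h\cong sl_2\oplus sl_2$ is the derived algebra of a Levi subalgebra of $\mathfrak p$.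

**Step 1: $d\tau(\mathfrak p^+)C=0$.** This step shows that a single lattice in $C$ is nearly invariant under all of $P$, and that this boundedness kills the nilpotent directions.

*A lattice that occurs often.* For $u\in K_1$ with $ux_1\in X_1'$, the lattice $\tau(u)^{-1}L'(ux_1)$ is one of the countably many lattices in $\tau(u)^{-1}F(ux_1)=C$. So there are a lattice $L_0\subseteq C$ and a set $B\subseteq K_1$ of positive Haar measure with $ux_1\in X_1'$ and $L'(ux_1)=\tau(u)L_0$ for $u\in B$.

*Near-invariance.* Let $s\in P$. By Steinhaus' theorem $BsB^{-1}$ has nonempty interior in $G$, so by (SA) it contains some $g\in SL_4(\mathbb Q)$, say $g=u'su^{-1}$ with $u,u'\in B$. With $x=ux_1$ we have $gx=u'sx_1=u'x_1$, and both lie in $X_1'$. By (8) there is $h\in GL_m(\mathbb Q)$ with $hL'(x)=L'(gx)$, so $hF(x)=F(gx)=\tau(g)F(x)$. As $\tau(g)$ is rational, $a:=\tau(g)^{-1}h\in\mathcal A_{F(x)}^\times=\mathcal A^\times$. Then $\tau(g)a\tau(u)L_0=\tau(u')L_0$. Since $\tau(g)=\tau(u')\tau(s)\tau(u)^{-1}$, putting $a_s=\tau(u)^{-1}a\tau(u)\in\mathbb A^\times$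 we get
$$\tau(s)a_sL_0=L_0\qquad(\text{for every }s\in P,\text{ some }a_s\in\mathbb A^\times).\tag{9}$$

*Passing to graded pieces.* By (d), $\mathbb AC\subseteq C$. The filtration $C\supseteq\mathbb JC\supseteq\mathbb J^2C\supseteq\dots\supseteq0$ is stable under $\mathbb A$ and under $\tau(P)$, because $\tau(P)$ normalizes $\mathbb J$ and preserves $C$. On $D_i=\mathbb J^iC/\mathbb J^{i+1}C$ the algebra $\mathbb A$ acts through a semisimple algebra $\mathfrak B\subseteq\mathrm{End}(D_i)$, a quotient of $\mathbb A/\mathbb J$. The action of $\tau(P)$ on $D_i$ commutes with $\mathfrak B$, since $\tau(s)a\tau(s)^{-1}-a\in\mathbb J$ for $a\in\mathbb A$. Let $\mathfrak B'$ be the commutant of $\mathfrak B$ in $\mathrm{End}(D_i)$; it is semisimple.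

*Boundedness.* Let $\xi\in\mathfrak p$ be nilpotent, and let $\eta$ be the operator that $d\tau(\xi)$ induces on $D_i$. It is nilpotent and lies in $\mathfrak B'$. Apply (9) to $s_t=\exp(t\xi)\in P$, $t\in\mathbb Q_p$. Both factors $\tau(s_t)$ and $a_{s_t}$ preserve the filtration, so $\exp(t\eta)a_t$ preserves the lattice in $D_i$ that is the image of $L_0\cap\mathbb J^iC$, for some $a_t\in\mathfrak B^\times$. So its conjugation action on $\mathrm{End}(D_i)$ preserves a fixed lattice, and is bounded uniformly in $t$. On $\mathfrak B'$ this conjugation equals $\exp(t\,\mathrm{ad}\,\eta)$, because $a_t\in\mathfrak B$ commutes with $\mathfrak B'$. But $\exp(t\,\mathrm{ad}\,\eta)|_{\mathfrak B'}$ is polynomial in $t$, and a polynomial bounded on $\mathbb Q_p$ is constant. So $\mathrm{ad}\,\eta|_{\mathfrak B'}=0$. Thus $\eta$ is a nilpotent element of the center of the semisimple algebra $\mathfrak B'$. This center is a product of fields, so $\eta=0$.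

*Conclusion of the step.* All nilpotent elements of $\mathfrak p$ act trivially on all $D_i$. The algebra $sl_2$ is spanned by nilpotent elements (two are the elementary matrices $E_{12},E_{21}$, a third is $\left(\begin{smallmatrix}1&-1\\1&-1\end{smallmatrix}\right)$), so $\mathfrak h$ is spanned by nilpotent elements, and all of $\mathfrak h$ maps $\mathbb J^iC$ into $\mathbb J^{i+1}C$ for every $i$. Its image in $\mathrm{End}(C)$ is therefore a nilpotent Lie algebra. It is also semisimple, as a quotient of $\mathfrak h$, so it is $0$. Finally $\mathfrak u=[\mathfrak h,\mathfrak u]$, because $\mathfrak u\cong\mathrm{Hom}(\mathbb Q_p^4/x_1,x_1)$ is a nontrivial irreducible $\mathfrak h$-module. So $\mathfrak u$ acts trivially on $C$ as well.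

**Step 2: the shape of $F$.** We now determine all vectors killed by $\mathfrak p_x^+$. Decompose $W=\mathbb Q^m$ under $\tau$ over $\mathbb Q$:
$$W=\bigoplus_{d\ge0}(E_d\otimes\mathbb Q^{m_d})\oplus W'.$$
Here $E_d$ is irreducible of highest weight $d\omega_2$, and $W'$ is the sum of the other isotypic components. Since $SL_4$ is split, the irreducibles over $\mathbb Q$ are absolutely irreducible. Realize $E_1=\Lambda^2\mathbb Q^4$, and $E_d\subseteq\mathrm{Sym}^dE_1$ as the span of the $d$-th powers of decomposable vectors. This is right because $SL_4(\mathbb Q)$ is transitive on nonzero decomposable vectors, so the span is the submodule generated by the highest weight vector $(e_1\wedge e_2)^d$, of weight $d\omega_2$. For $d=0$ it is the trivial module.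

Let $E$ be an irreducible module with highest weight $\lambda$, over $\mathbb Q_p$. Choose a Borel subalgebra of $sl_4(\mathbb Q_p)$ inside the stabilizer of $x$. Its nilradical lies in $\mathfrak p_x^+$ and contains the nilradical of that parabolic. The vectors of $E$ killed by the nilradical of the Borel subalgebra form the highest weight line. The factor $sl_2\oplus sl_2$ of $\mathfrak p_x^+$ kills this line iff $\lambda$ vanishes on the first and third simple coroots, i.e. iff $\lambda$ is a multiple of $\omega_2$. In $E_d$ the line is spanned by $e^d$ with $0\ne e\in\Lambda^2x$, since $\mathfrak p_x^+$ acts on $\Lambda^2x$ by $\mathrm{tr}(\xi|_x)=0$. So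
$$(W\otimes\mathbb Q_p)^{\mathfrak p_x^+}=\bigoplus_dE_d(x)\otimes\mathbb Q_p^{m_d},\qquad E_d(x)=\mathbb Q_p\,e^d\quad(0\ne e\in\Lambda^2x).$$
By Step 1, $C$ lies in this space for $x=x_1$. In a basis adapted to $x_1$, the element $\mathrm{diag}(t,t,t^{-1},t^{-1})\in P$ acts on $E_d(x_1)$ by $t^{2d}$. For $t=p$ these scalars are distinct, and $\tau(P)C=C$, so $C$ is the sum of its parts: $C=\bigoplus_dE_d(x_1)\otimes C_d$ with subspaces $C_d\subseteq\mathbb Q_p^{m_d}$. By (a),
$$F(x)=\bigoplus_dE_d(x)\otimes C_d\quad\text{for all }x\in\mathrm{Gr}_2(\mathbb Q_p^4).$$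

Choose a Borel map $x\mapsto e(x)\in\Lambda^2x\setminus\{0\}$, for instance by making the first nonzero Plücker coordinate equal to $1$. Let $\mathcal C=\bigoplus_dC_d$ and let
$$\varepsilon_x:\mathcal C\to F(x),\qquad\varepsilon_x((c_d))=\sum_de(x)^d\otimes c_d,$$
a linear isomorphism. There are countably many lattices in $\mathcal C$, so there are a lattice $\Lambda_0\subseteq\mathcal C$ and a set $Z\subseteq X_1'$ of positive measure with $L'(x)=\varepsilon_x\Lambda_0$ for $x\in Z$.

**Step 3: duality forces a collision.** The plan is to find $x,y\in Z$ with $y=gx^\perp$, $g\in SL_4(\mathbb Z)$, and a rational matrix carrying $L'(x)$ to $L'(y)$, although $y\notin GL_4(\mathbb Q)x$.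

*The star operator.* Contraction with the volume form, followed by $(\mathbb Q^4)^*\cong\mathbb Q^4$ (standard basis), is a $\mathbb Q$-linear automorphism $*$ of $\Lambda^2\mathbb Q^4$; for example $*(e_1\wedge e_2)=e_3\wedge e_4$. It satisfies $*(\Lambda^2x)=\Lambda^2(x^\perp)$: for $u,v$ spanning $x$, the form $\mathrm{vol}(u,v,\cdot,\cdot)$ is nonzero with kernel containing $x$, so it spans $\Lambda^2$ of the annihilator of $x$. So $*$ preserves decomposability, and $\mathrm{Sym}^d(*)$ preserves $E_d$. Define elements of $GL_m(\mathbb Q)$: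
$$\sigma=\bigoplus_d(\mathrm{Sym}^d(*)|_{E_d}\otimes1)\oplus\mathrm{id}_{W'},\qquad\rho_r=\bigoplus_dr^d\,\mathrm{id}_{E_d\otimes\mathbb Q^{m_d}}\oplus\mathrm{id}_{W'}\quad(r\in\mathbb Q^*).$$

*Choice of $x$ and $g$.* The map $x\mapsto x^\perp$ preserves the invariant measure on $\mathrm{Gr}_2(\mathbb Q_p^4)$, because $(gx)^\perp=g^{-T}x^\perp$. So $Z^\perp$ has positive measure. $SL_4(\mathbb Z)$ is dense in the transitive group $SL_4(\mathbb Z_p)$, hence ergodic, so there is $g\in SL_4(\mathbb Z)$ such that $\{x\in Z:gx^\perp\in Z\}$ has positive measure. Moreover $\{x:x^\perp\in GL_4(\mathbb Q)x\}$ is null. Indeed, for $g'\in GL_4(\mathbb Q)$ the Zariski closed set $\{x:x^\perp=g'x\}$ is proper: otherwise $u^Tg'v=0$ for all $u,v$ lying in a common plane, i.e. for all $u,v$, and $g'=0$. So we can choose $x\in Z$ with $y:=gx^\perp\in Z$ and $x^\perp\notin GL_4(\mathbb Q)x$.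

*The collision.* Since $*e(x)\in\Lambda^2x^\perp$, the image of $*e(x)$ under $g$ lies in $\Lambda^2y$, so $g(*e(x))=t\,e(y)$ for some $t\in\mathbb Q_p^*$. Hence
$$\tau(g)\sigma\varepsilon_x((c_d))=\sum_d\bigl(g{*}e(x)\bigr)^d\otimes c_d=\varepsilon_y(s_t(c)),\qquad s_t((c_d))=(t^dc_d).$$
The stabilizer of $\Lambda_0$ in $GL(\mathcal C)$ is open and $\mathbb Q^*$ is dense in $\mathbb Q_p^*$, so there is $r\in\mathbb Q^*$ with $rt$ so close to $1$ that $s_{rt}\Lambda_0=\Lambda_0$. Put $h=\rho_r\tau(g)\sigma\in GL_m(\mathbb Q)$. Then $h\varepsilon_x=\varepsilon_ys_{rt}$, and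
$$hL'(x)=h\varepsilon_x\Lambda_0=\varepsilon_ys_{rt}\Lambda_0=\varepsilon_y\Lambda_0=L'(y).$$
By (8), $y=gx^\perp\in GL_4(\mathbb Q)x$, so $x^\perp\in GL_4(\mathbb Q)x$, a contradiction. This proves B3, and with the deduction in Section 6 it completes the proof of Theorem B. $\blacksquare$
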